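# Overdetermined capacitary problems in groups of Heisenberg type: when $|\nabla_H f|=c|z|$ on the boundary does not force a gauge ball

## 1. Groups of Heisenberg type

**Definition (group of Heisenberg type).** Let $\mathfrak g=V_1\oplus V_2$ be a Lie algebra with an inner product $\langle\cdot,\cdot\rangle$, with $[V_1,V_1]=V_2$ and $[\mathfrak g,V_2]=\{0\}$. Define $J:V_2\to \mathrm{End}(V_1)$ by
$$\langle J(\sigma)z,z'\rangle=\langle \sigma,[z,z']\rangle .$$
The simply connected group $\mathbb G$ of $\mathfrak g$ is of Heisenberg type if $J(\sigma)^2=-|\sigma|^2I$ for every $\sigma\in V_2$.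

Put $m=\dim V_1$, $k=\dim V_2\ge 1$, and $Q=m+2k$, the homogeneous dimension. In exponential coordinates $x=(z,\sigma)\in\mathbb R^m\times\mathbb R^k$ the group law is
$$(z,\sigma)\circ(z',\sigma')=\big(z+z',\ \sigma+\sigma'+\tfrac12[z,z']\big),$$
and the identity is $e=(0,0)$. In particular $(0,\tau)\circ(z,\sigma)=(z,\sigma+\tau)$: left-translation along the center is a shift of $\sigma$.

Each $J(\sigma)$ is skew, because the bracket is antisymmetric. For $|\sigma|=1$ it is a skew map with square $-I$, so $m$ is even and $m\ge2$. Fix an orthonormal basis $\varepsilon_1,\dots,\varepsilon_k$ of $V_2$ and put $J_\ell=J(\varepsilon_\ell)$. Polarizing $J(\sigma)^2=-|\sigma|^2I$ gives $J_\ell J_{\ell'}+J_{\ell'}J_\ell=-2\delta_{\ell\ell'}I$. Now $\langle J_\ell z,J_{\ell'}z\rangle=-\langle J_{\ell'}J_\ell z,z\rangle$ is symmetric in $\ell,\ell'$, so it equals half of $-\langle (J_\ell J_{\ell'}+J_{\ell'}J_\ell)z,z\rangle$: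
$$\langle J_\ell z,J_{\ell'}z\rangle=\delta_{\ell\ell'}|z|^2,\qquad \langle J_\ell z,z\rangle=0 .\tag{1}$$

**Example (Heisenberg groups).** Take $V_1=\mathbb C^n$ with the real inner product $\operatorname{Re}\langle z,z'\rangle_{\mathbb C}$, $V_2=\mathbb R$, and $J(\sigma)z=\sigma iz$. This is $\mathbb H^n$, with $m=2n$, $k=1$, $Q=2n+2$. For $n=1$, writing $z=(x_1,x_2)$, we have $iz=(-x_2,x_1)$ and $[z,z']=\langle iz,z'\rangle=x_1x_2'-x_2x_1'$.

**Example (a group with center of any dimension $k$).** Let $U=\Lambda^*\mathbb R^k$ be the exterior algebra with its usual inner product, and let $J(\sigma)\omega=\sigma\wedge\omega-\iota_\sigma\omega$. Contraction is the transpose of exterior multiplication, so $J(\sigma)$ is skew. Since $\sigma\wedge\sigma\wedge\omega=0$ and $\iota_\sigma\iota_\sigma=0$,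
$$J(\sigma)^2\omega=-\big(\sigma\wedge\iota_\sigma\omega+\iota_\sigma(\sigma\wedge\omega)\big)=-|\sigma|^2\omega .$$
Given such a $J$ on any inner product space $V_1\neq 0$, define the bracket by $\langle\sigma,[z,z']\rangle=\langle J(\sigma)z,z'\rangle$. Then $[z,J(\sigma)z]=|z|^2\sigma$, because its product with $\sigma'$ is $\langle J(\sigma')z,J(\sigma)z\rangle=\langle\sigma,\sigma'\rangle|z|^2$. So $[V_1,V_1]=V_2$, and we get a group of Heisenberg type. Both $V_1=U$ and $V_1=U\oplus U$ are allowed. The second choice will matter.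

## 2. Horizontal gradient and horizontal Laplacians

**Definition (horizontal operators).** Let $X_1,\dots,X_m$ be the left-invariant fields that agree at $e$ with an orthonormal basis $e_1,\dots,e_m$ of $V_1$. Then
$$\nabla_Hf=\sum_j(X_jf)X_j,\qquad \Delta_{H,p}f=\sum_jX_j\big(|\nabla_Hf|^{p-2}X_jf\big),\qquad \Delta_H:=\Delta_{H,2}.$$

In coordinates, $X_jf(x)$ is the derivative at $t=0$ of $f\big(x\circ(te_j,0)\big)=f\big(z+te_j,\sigma+\frac t2[z,e_j]\big)$, so
$$X_j=\partial_{z_j}+\tfrac12\sum_\ell\langle J_\ell z,e_j\rangle\,\partial_{\sigma_\ell}.$$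
The coefficient of $\partial_{\sigma_\ell}$ does not depend on $\sigma$, so each $X_j$ is divergence free and $\int\varphi X_j\psi=-\int\psi X_j\varphi$ when one of the functions has compact support. Squaring and summing, with (1) for the terms quadratic in $\nabla_\sigma f$ and $\operatorname{tr}J_\ell=0$ for the first-order term in $\sum_jX_j^2f$,
$$|\nabla_Hf|^2=|\nabla_zf|^2+\tfrac{|z|^2}4|\nabla_\sigma f|^2+\sum_\ell\partial_{\sigma_\ell}f\,\langle J_\ell z,\nabla_zf\rangle,\tag{2}$$
$$\Delta_Hf=\Delta_zf+\tfrac{|z|^2}4\Delta_\sigma f+\sum_\ell\partial_{\sigma_\ell}\langle J_\ell z,\nabla_zf\rangle.\tag{3}$$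

**Example.** In $\mathbb H^1$: $X_1=\partial_{x_1}-\frac{x_2}2\partial_\sigma$ and $X_2=\partial_{x_2}+\frac{x_1}2\partial_\sigma$. For $f=\sigma$, $|\nabla_Hf|^2=\frac14(x_1^2+x_2^2)=\frac{|z|^2}4$, in agreement with (2). The horizontal gradient of $\sigma$ vanishes on the whole center $\{z=0\}$.

The dilations $\delta_\lambda(z,\sigma)=(\lambda z,\lambda^2\sigma)$ have Jacobian $\lambda^Q$ and satisfy $X_j(\varphi\circ\delta_\lambda)=\lambda\,(X_j\varphi)\circ\delta_\lambda$.

## 3. The Koranyi–Kaplan gauge

**Definition (gauge and balls).** $N(z,\sigma)=(|z|^4+16|\sigma|^2)^{1/4}$. For $R>0$ and $\tau\in\mathbb R^k$,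
$$B_R(0,\tau)=\{|z|^4+16|\sigma-\tau|^2<R^4\},\qquad B_R=B_R(0,0).$$

So $B_R(0,\tau)$ is the left-translate of the gauge ball $B_R$ by $(0,\tau)$. Since $N\circ\delta_\lambda=\lambda N$, the volume of $B_\rho$ is $\rho^Q|B_1|$.

**Example (gradient of the gauge).** For $\Phi=N^4$ we have $\nabla_z\Phi=4|z|^2z$ and $\nabla_\sigma\Phi=32\sigma$. The last term of (2) vanishes because $\langle J_\ell z,z\rangle=0$. Hence $|\nabla_HN^4|^2=16|z|^6+256|z|^2|\sigma|^2=16|z|^2N^4$. As $|\nabla_HN^4|=4N^3|\nabla_HN|$,
$$|\nabla_HN|=\frac{|z|}N.\tag{4}$$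

## 4. Capacitary potentials

**Definition ($p$-capacitary potential).** Let $1<p<Q$ and let $\Omega\subset\mathbb G$ be nonempty, bounded and open. The $p$-capacitary problem is
$$\Delta_{H,p}f=0\ \text{in }\mathbb G\setminus\overline\Omega,\qquad f=1\ \text{on }\partial\Omega,\qquad f=0\ \text{at }\infty.\tag{icap}$$
The equation is meant weakly, and $f=1$ on $\partial\Omega$ means that $f-1$ vanishes on $\partial\Omega$ in the Sobolev sense.

It is known that (icap) has a unique weak solution, called the $p$-capacitary potential of $\Omega$. We shall use this as a quoted fact.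

**Example (balls).** For $\Omega=B_R$ the solution is $f=(R/N)^{\frac{Q-p}{p-1}}$, also a known fact. By (4), $|\nabla_Hf|=\frac{Q-p}{p-1}\,\frac{f}{N}\,\frac{|z|}{N}$, which on $\partial B_R$ is
$$|\nabla_Hf|=\frac{Q-p}{(p-1)R^2}\,|z| .\tag{5}$$

For $p=2$ we shall several times have an explicit candidate and need to know that it is the potential.

**Lemma A (recognizing the potential, $p=2$).** Let $\Omega$ be nonempty, bounded and open. Let $\bar f:\mathbb G\to(0,1]$ be locally Lipschitz, equal to $1$ on $\overline\Omega$, of class $C^2$ with $\Delta_H\bar f=0$ on $\mathbb G\setminus\overline\Omega$, and with $\bar f=O(N^{2-Q})$, $|\nabla_H\bar f|=O(N^{1-Q})$ at infinity. Then $\bar f$ restricted to $\mathbb G\setminus\overline\Omega$ is the solution of (icap).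

*Proof.* The equation holds classically, and integration by parts against test functions supported in $\mathbb G\setminus\overline\Omega$ gives it weakly.

For the condition at infinity, we show that $\bar f$ lies in the closure of $C_0^\infty(\mathbb G)$ in the norm $\|\nabla_H\varphi\|_{L^2}$. On the shell $\{2^i\le N\le2^{i+1}\}$, of volume $O(2^{iQ})$, the integral of $|\nabla_H\bar f|^2$ is $O(2^{iQ}2^{i(2-2Q)})=O(2^{-i(Q-2)})$. This is summable, so $\int|\nabla_H\bar f|^2<\infty$. Let $\chi\in C_0^\infty$ equal $1$ on $B_1$ and vanish off $B_2$, and put $\chi_\rho=\chi\circ\delta_{1/\rho}$. Then $|\nabla_H\chi_\rho|\le C/\rho$, and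
$$\int\bar f^2|\nabla_H\chi_\rho|^2\le C\rho^{-2}\rho^{2(2-Q)}\rho^Q=C\rho^{2-Q}\to0 .$$
So $\chi_\rho\bar f\to\bar f$ in the gradient norm. Each $\chi_\rho\bar f$ is Lipschitz with compact support, hence a limit of $C_0^\infty$ functions by mollification. Also $\bar f\to0$ pointwise at infinity.

For the boundary condition, let $\chi$ be a cutoff and $\delta>0$. The function $\chi\,(1-\bar f-\delta)^+$ is Lipschitz. Its support lies in $\operatorname{supp}\chi\cap\{\bar f\le1-\delta\}$, which is compact and disjoint from $\overline\Omega$. As $\delta\to0^+$ it converges uniformly to $\chi(1-\bar f)$. The gradient of $(1-\bar f-\delta)^+$ is $-\mathbf 1_{\{\bar f<1-\delta\}}\nabla_H\bar f$ a.e., and $\nabla_H\bar f=0$ a.e. on $\{\bar f=1\}$, so the gradients converge in $L^2$ by dominated convergence. So $f-1$ vanishes on $\partial\Omega$ in the Sobolev sense. By uniqueness, $f$ is the solution. $\square$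

## 5. The problem of Garofalo and Vassilev

Formula (5) says that on the boundary of a gauge ball the horizontal gradient of the potential is a constant times $|z|$. Does this property characterize gauge balls? The precise question comes from Nicola Garofalo and Dimiter Vassilev, "Overdetermined problems in groups of Heisenberg type: conjectures and partial results", arXiv:2309.12567 (2023).

**Problem.** Let $1<p<Q$, and let $\Omega\subset\mathbb G$ be a nonempty, bounded, connected open set such that every point of $\partial\Omega$ is a limit of points of $\mathbb G\setminus\overline\Omega$. Let $f$ solve (icap), and suppose there is $c>0$ such that for every $y=(z_y,s_y)\in\partial\Omega$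
$$\operatorname*{ess\,lim}_{x\to y,\ x\in\mathbb G\setminus\overline\Omega}|\nabla_Hf(x)|=c\,|z_y| .\tag{6}$$
Must there exist $R>0$ and $\tau\in\mathbb R^k$ with $\Omega=B_R(0,\tau)$?

The answer is no. It fails for $p=2$ in every group whose layer $V_1$ splits into two $J$-invariant subspaces of equal dimension, and the counterexamples are explicit. We first find them, then prove that they work (Theorem 1), that the construction needs $p=2$ (Proposition 2), and that in two symmetric classes there are no others (Theorem 3).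

## 6. Left-translates, and a quotient that is constant for balls

*Why only central translations.* Translate $B_R$ by $g_0=(z_0,\sigma_0)$. By left-invariance the potential of $g_0\circ B_R$ is $x\mapsto f(g_0^{-1}\circ x)$, and its horizontal gradient at the boundary has length $c|z-z_0|$, with $c$ from (5). At the boundary point $g_0\circ(0,\sigma)$, $16|\sigma|^2=R^4$, this is $0$, while (6) would require $c'|z_0|$. So (6) fails unless $z_0=0$.

*A natural first approach, for $p=2$.* Put $w=f^{-4/(Q-2)}$, so $f=w^{-(Q-2)/4}$. The chain rule turns $\Delta_Hf=0$ into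
$$w\,\Delta_Hw=\tfrac{Q+2}4|\nabla_Hw|^2 .\tag{7}$$
For $B_R$ we get $w=(N/R)^4$, and Section 3 shows that
$$P_H=\frac{|\nabla_Hw|^2}{|z|^2\,w}$$
is constant, equal to $16/R^4$. For a general $\Omega$ as in the Problem whose potential extends continuously by $1$ to $\partial\Omega$, condition (6) says that $P_H\to\big(\frac{4c}{Q-2}\big)^2$ at every boundary point with $z_y\ne0$. So a sensible plan is to prove by a maximum principle that $P_H$ is constant outside $\Omega$, and then to deduce that $w$ is a multiple of $N^4$ up to a central translation.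

The second half of this plan cannot work in general. If $P_H=\lambda$ is constant, then by (7)
$$|\nabla_Hw|^2=\lambda|z|^2w,\qquad\Delta_Hw=\tfrac{Q+2}4\,\lambda\,|z|^2,\tag{8}$$
and (8) has solutions other than gauges. The next section shows where they come from in $\mathbb H^2$.

## 7. The Hopf map carries $\mathbb H^2$ to $\mathbb R^4$

In $\mathbb H^2$ ($m=4$, $k=1$, $Q=6$) let
$$q(z,\sigma)=\big(|z_1|^2-|z_2|^2,\ 2z_1\bar z_2,\ 4\sigma\big)\in\mathbb R\times\mathbb C\times\mathbb R=\mathbb R^4 .$$
Write the first three real coordinates as $\zeta=(\zeta_1,\zeta_2,\zeta_3)$ and the last as $s=4\sigma$. Since $(|z_1|^2-|z_2|^2)^2+4|z_1|^2|z_2|^2=|z|^4$, we have $|\zeta|=|z|^2$ and $|q(z,\sigma)|^2=N^4$. The gauge ball $B_R(0,\tau)$ is the preimage of the Euclidean ball of radius $R^2$ about $(0,4\tau)$.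

**Lemma B.** If $u$ is $C^2$ on an open set of $\mathbb R^4$ and $f=u\circ q$, then at corresponding points
$$|\nabla_Hf|^2=4|z|^2|\nabla u|^2,\qquad\Delta_Hf=4|z|^2\Delta u .\tag{9}$$

*Proof.* We have $\zeta_i=\langle A_iz,z\rangle$ with the Hermitian trace-free matrices
$$A_1=\begin{pmatrix}1&0\\0&-1\end{pmatrix},\quad A_2=\begin{pmatrix}0&1\\1&0\end{pmatrix},\quad A_3=\begin{pmatrix}0&i\\-i&0\end{pmatrix},\qquad A_iA_j+A_jA_i=2\delta_{ij}I.$$
Indeed $\langle A_2z,z\rangle=2\operatorname{Re}(z_1\bar z_2)$ and $\langle A_3z,z\rangle=iz_2\bar z_1-iz_1\bar z_2=2\operatorname{Im}(z_1\bar z_2)$. So $\nabla_z\zeta_i=2A_iz$. The number $\Delta_z\zeta_i$ is twice the real trace of $A_i$, which is $0$. Moreover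
$$\nabla_z\zeta_i\cdot\nabla_z\zeta_j=4\operatorname{Re}\langle A_iz,A_jz\rangle=2\langle(A_iA_j+A_jA_i)z,z\rangle=4\delta_{ij}|z|^2 .$$
By the chain rule $|\nabla_zf|^2=4|z|^2|\nabla_\zeta u|^2$ and $\Delta_zf=4|z|^2\Delta_\zeta u$. Since $s=4\sigma$, $\frac{|z|^2}4|\nabla_\sigma f|^2=4|z|^2|\nabla_su|^2$, and likewise for the Laplacian. Finally $\operatorname{Re}\langle iz,2A_iz\rangle=0$ because $\langle A_iz,z\rangle$ is real, so $\langle J_1z,\nabla_zf\rangle=0$ and the last terms of (2) and (3) vanish. $\square$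

Now the point. If $f=u\circ q$, condition (6) asks for $2|z||\nabla u|=c|z|$: the weight $|z|$ cancels, and what remains is the Euclidean condition $|\nabla u|=c/2$. It is invariant under all translations of $\mathbb R^4$, including those in the directions $\zeta$, which come from no left-translation along the center. So take a Euclidean ball with center $(\eta,0,0,4\tau)$, $\eta>0$, and radius $R^2$. Its potential is $u=R^4/|x-x_0|^2$, with $|\nabla u|=2/R^2$ on the boundary. Pulling back,
$$f=\frac{R^4}{\Phi},\qquad\Phi=|z|^4-2\eta\,(|z_1|^2-|z_2|^2)+\eta^2+16(\sigma-\tau)^2,$$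
with $|\nabla_Hf|=\frac4{R^2}|z|$ on $\{\Phi=R^4\}$. This is the counterexample. We now find its form in a general group without using the Hopf map.

## 8. Quartics with $|\nabla_H\Phi|^2=16|z|^2\Phi$

*Purpose: to find which quartics of this shape solve (8), and in which groups they exist.* Try
$$\Phi=|z|^4-2h(z)+\epsilon+16|\sigma-\tau|^2,\qquad h(z)=\langle Az,z\rangle,$$
with $A$ symmetric on $V_1$ and $\epsilon\in\mathbb R$. Here $\nabla_z\Phi=4|z|^2z-4Az$ and $\nabla_\sigma\Phi=32(\sigma-\tau)$, so by (2)
$$|\nabla_H\Phi|^2=16\big(|z|^6-2|z|^2h+|Az|^2\big)+256|z|^2|\sigma-\tau|^2-128\sum_\ell(\sigma-\tau)_\ell\,\langle J_\ell z,Az\rangle .$$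
This equals $16|z|^2\Phi$ for all $(z,\sigma)$ exactly when $|Az|^2=\epsilon|z|^2$ and $\langle J_\ell z,Az\rangle=0$ for all $z$ and $\ell$. The first says $A^2=\epsilon I$; we write $\epsilon=\eta^2$ with $\eta\ge0$. Since $\langle J_\ell z,Az\rangle=-\langle z,J_\ell Az\rangle$, the second says that $J_\ell A$ is skew. As $(J_\ell A)^T=-AJ_\ell$, that means $AJ_\ell=J_\ell A$. So if
$$A=A^T,\qquad AJ_\ell=J_\ell A\ \text{ for all }\ell,\qquad A^2=\eta^2I,\tag{10}$$
then
$$|\nabla_H\Phi|^2=16|z|^2\Phi .\tag{11}$$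
For the Laplacian, $\Delta_z|z|^4=4(m+2)|z|^2$, $\Delta_zh=2\operatorname{tr}A$, $\frac{|z|^2}4\Delta_\sigma\Phi=8k|z|^2$, and the last term of (3) vanishes because $\langle J_\ell z,\nabla_z\Phi\rangle=0$ identically. Hence
$$\Delta_H\Phi=4(Q+2)|z|^2-4\operatorname{tr}A .\tag{12}$$
So $w=\Phi/R^4$ satisfies (8) with $\lambda=16/R^4$ exactly when (10) holds and $\operatorname{tr}A=0$.

*The smallest group.* In $\mathbb H^1$ let $A=\begin{pmatrix}\alpha&\beta\\\beta&\delta\end{pmatrix}$ and $J_1=\begin{pmatrix}0&-1\\1&0\end{pmatrix}$. Then $AJ_1=\begin{pmatrix}\beta&-\alpha\\\delta&-\beta\end{pmatrix}$ and $J_1A=\begin{pmatrix}-\beta&-\delta\\\alpha&\beta\end{pmatrix}$ agree only if $\beta=0$ and $\alpha=\delta$. With $\operatorname{tr}A=0$ this forces $A=0$, so the ansatz returns only gauge balls.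

*The general group.* Let $\eta>0$. A map $A$ as in (10) is diagonalizable with eigenvalues $\pm\eta$. Its eigenspaces $V_\pm$ are orthogonal and $J$-invariant, and $\operatorname{tr}A=\eta(\dim V_+-\dim V_-)$. Conversely, from $V_1=V_+\oplus V_-$ orthogonal and $J$-invariant we get $A=\pm\eta$ on $V_\pm$. So $A\neq0$ with $\operatorname{tr}A=0$ exists exactly when $V_1$ splits into two orthogonal $J$-invariant subspaces of equal dimension.

*Which groups split.* $V_1$ is a module over the Clifford algebra generated by the $J(\sigma)$. The orthogonal complement of an invariant subspace is invariant, because each $J(\sigma)$ is skew, so $V_1$ is an orthogonal sum of irreducible modules. All irreducible modules for a given $k$ have the same dimension $d(k)$ (Lawson–Michelsohn, *Spin Geometry*, Ch. I, §5). If $m/d(k)$ is even, put half of the summands in $V_+$ and half in $V_-$. If a splitting exists, $\dim V_\pm$ is a multiple $r\,d(k)$ and $m/d(k)=2r$. So the splitting exists if and only if $m/d(k)$ is even. For $\mathbb H^n$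 we have $d(1)=2$ and $m/d(1)=n$: the splitting exists if and only if $n$ is even, for example $\mathbb C^n=\mathbb C^{n/2}\oplus\mathbb C^{n/2}$. For every $k\ge1$ it exists when $V_1=U\oplus U$, with $U$ as in the second example of Section 1.

## 9. The counterexamples

**Theorem 1.** Let $p=2$. Suppose $V_1=V_+\oplus V_-$ orthogonally, with $J(\sigma)V_\pm\subset V_\pm$ for all $\sigma$ and $\dim V_+=\dim V_-=M=m/2$. Write $z=z_++z_-$. For $\eta>0$, $R>0$, $\tau\in\mathbb R^k$ put
$$\Phi(z,\sigma)=|z|^4-2\eta\,(|z_+|^2-|z_-|^2)+\eta^2+16|\sigma-\tau|^2,\qquad\Omega=\{\Phi<R^4\}.$$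
Then $\Omega$ is nonempty, bounded, open and connected, and every point of $\partial\Omega=\{\Phi=R^4\}$ is a limit of points of $\mathbb G\setminus\overline\Omega$. The solution of (icap) is
$$f=\Big(\frac{R^4}\Phi\Big)^{\frac{Q-2}4},$$
and $\lim_{x\to y}|\nabla_Hf(x)|=c|z_y|$ for every $y\in\partial\Omega$, with $c=(Q-2)/R^2$. But $\Omega$ is not of the form $B_{R'}(0,\tau')$. If moreover $R^4\le\eta^2$, then $\Omega$ is homotopy equivalent to the sphere $S^{M-1}$, so it is not homeomorphic to any gauge ball.

**Example.** In $\mathbb H^2$ with $\eta=2$, $R=1$, $\tau=0$, the slice $z_2=0$, $\sigma=0$ of $\Omega$ is $(|z_1|^2-2)^2<1$, the annulus $1<|z_1|^2<3$. The theorem says that $\Omega$ has the homotopy type of a circle.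

*Proof.* Let $A=\pm\eta$ on $V_\pm$. It satisfies (10) and $\operatorname{tr}A=0$, so (11) and (12) hold. Put $a=|z_+|^2$, $b=|z_-|^2$. Then
$$\Phi=(a+b)^2-2\eta(a-b)+\eta^2+16|\sigma-\tau|^2=(a+b-\eta)^2+4\eta b+16|\sigma-\tau|^2\ge0.\tag{13}$$

**Step 1: $\Omega$ is nonempty, bounded, open and connected.** By (13), $\Phi=0$ where $a=\eta$, $b=0$, $\sigma=\tau$, so $\Omega\ne\emptyset$. It is open by continuity, and bounded since $\Phi\to\infty$ at infinity. For connectedness, move a given point of $\Omega$ in three stages.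

1. Move $\sigma$ linearly to $\tau$: $16|\sigma-\tau|^2$ does not increase.
2. Shrink $z_-$ linearly to $0$: $(a+b)^2+2\eta b$ is increasing in $b\ge0$, so $\Phi$ does not increase. Now $\Phi=(a-\eta)^2$.
3. Move $z_+$ along its ray (any ray if $z_+=0$) until $|z_+|^2=\eta$: $(a-\eta)^2$ does not increase.

The path stays in $\Omega$ and ends on $\Sigma=\{|z_+|=\sqrt\eta,\ z_-=0,\ \sigma=\tau\}\subset\Omega$. For $|\sigma|=1$, $J(\sigma)$ is a skew map of $V_+$ with square $-I$, so $M\ge2$ and the sphere $\Sigma$ is connected. So $\Omega$ is connected.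

**Step 2: the boundary is $\{\Phi=R^4\}$ and is approached from outside.** Clearly $\overline\Omega\subset\{\Phi\le R^4\}$. Let $\Phi(y)=R^4$, $y=(z_y,s_y)$. First, $y$ is a limit of points of $\Omega$. If $z_y\ne0$, then $\nabla_H\Phi(y)\ne0$ by (11), so $\Phi$ takes smaller values near $y$. If $z_y=0$ and $s_y\ne\tau$, then $\nabla_\sigma\Phi(y)=32(s_y-\tau)\ne0$ and the same holds. If $y=(0,\tau)$, then $R^4=\Phi(y)=\eta^2$, and on $\{z_-=0,\ \sigma=\tau\}$ we have $\Phi=(a-\eta)^2<\eta^2$ for small $a>0$. So $\overline\Omega=\{\Phi\le R^4\}$ and $\partial\Omega=\overline\Omega\setminus\Omega=\{\Phi=R^4\}$. Second, moving $\sigma$ from $s_y$ straight away from $\tau$ strictly increases $\Phi$, so $y$ is a limit of points of $\{\Phi>R^4\}=\mathbb G\setminus\overline\Omega$.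

**Step 3: $f$ solves the equation.** On the open set $\{\Phi>0\}\supset\mathbb G\setminus\Omega$, $f$ is smooth. With $\beta=(2-Q)/4$, (11) and (12) give
$$\Delta_H\Phi^\beta=\beta\Phi^{\beta-1}\Big[(\beta-1)\frac{|\nabla_H\Phi|^2}\Phi+\Delta_H\Phi\Big]=\beta\Phi^{\beta-1}|z|^2\big[16(\beta-1)+4(Q+2)\big]=0,$$
because $4(\beta-1)=-(Q+2)$.

**Step 4: the size of $\nabla_Hf$.** By (11), on $\{\Phi>0\}$,
$$|\nabla_Hf|=\tfrac{Q-2}4R^{Q-2}\Phi^{-\frac{Q-2}4-1}\cdot4|z|\Phi^{1/2}=(Q-2)R^{Q-2}\,\Phi^{-Q/4}\,|z| .\tag{14}$$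
This is continuous on $\{\Phi>0\}$ and equals $\frac{Q-2}{R^2}|z|$ on $\partial\Omega$. So the limit condition holds at every boundary point with $c=(Q-2)/R^2$, once we know that $f$ is the potential.

**Step 5: $f$ is the potential of $\Omega$.** We check Lemma A. The extension of $f$ by $1$ is $\bar f=\big(R^4/\max(\Phi,R^4)\big)^{(Q-2)/4}$. It is locally Lipschitz with values in $(0,1]$, and it is smooth and $H$-harmonic off $\overline\Omega$. Since $|h|\le\eta|z|^2\le\eta N^2$ and $\big||\sigma-\tau|^2-|\sigma|^2\big|\le2|\sigma||\tau|+|\tau|^2=O(N^2)$, we have $\Phi-N^4=O(N^2)$ as $N\to\infty$. So $f=O(N^{2-Q})$, and by (14) $|\nabla_Hf|=O(N^{-Q}|z|)=O(N^{1-Q})$. Lemma A applies.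

**Step 6: $\Omega$ is not a translated ball.** Let $t=\eta+R^2$. A point with $z_-=0$, $|z_+|^2=t$, $\sigma=\tau$ has $\Phi=(t-\eta)^2=R^4$, so it lies in $\overline\Omega$. A point with $z_+=0$, $|z_-|^2=t$, $\sigma=\tau$ has $\Phi=(t-\eta)^2+4\eta t>R^4$, so it does not. The two points have the same $|z|$ and the same $\sigma$, whereas membership in $\overline{B_{R'}(0,\tau')}$ depends only on $(|z|,\sigma)$.

**Step 7: topology when $R^4\le\eta^2$.** If $a=0$, then $\Phi\ge(b-\eta)^2+4\eta b=(b+\eta)^2\ge\eta^2\ge R^4$. So $z_+\ne0$ on $\Omega$, and stage 3 of Step 1 can be written $z_+\mapsto\big((1-t)+t\sqrt\eta/|z_+|\big)z_+$, which is continuous. The three stages in succession are a deformation of all of $\Omega$ within $\Omega$ onto $\Sigma$ that fixes $\Sigma$. So $\Omega\simeq\Sigma\cong S^{M-1}$, which is not contractible. A gauge ball is contractible: it is star-shaped about its center under the dilations. $\blacksquare$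

So the answer to the Problem is negative. The simplest case is $\mathbb H^2$, $Q=6$, $f=R^4/\Phi$. Theorem 1 refutes the universal assertion. The arguments of these notes do not decide it for each individual pair $(\mathbb G,p)$ outside Theorem 1, for example for $\mathbb H^1$ or for $p\ne2$.

## 10. Functions of $\Phi_A$ are $p$-harmonic only for $p=2$ and $\operatorname{tr}A=0$

**Proposition 2.** Let $1<p<Q$. Let $A\ne0$ be symmetric on $V_1$, commuting with all $J(\sigma)$, with $A^2=\eta^2I$, $\eta>0$. Put $\Phi_A=|z|^4-2\langle Az,z\rangle+\eta^2+16|\sigma|^2$. If some $F(\Phi_A)$, with $F\in C^2$ and $F'\ne0$, is $p$-harmonic on a nonempty open set, then $p=2$ and $\operatorname{tr}A=0$.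

*Proof.* Write $\Phi=\Phi_A$, $h=\langle Az,z\rangle$, $f=F(\Phi)$.

**Step 1: write the equation as a relation between $\Phi$ and $z$.** Shrink the open set to a product $U\times W$ of balls on which $z\ne0$ and $\sigma\ne0$. There $\Phi>0$, because $|h|\le\eta|z|^2$ gives $|z|^4-2h+\eta^2\ge(|z|^2-\eta)^2\ge0$, and $16|\sigma|^2>0$. By (11), $|\nabla_H\Phi|=4|z|\Phi^{1/2}\ne0$, so the equation holds pointwise, and
$$|\nabla_Hf|^{p-2}\nabla_Hf=\mathcal H(\Phi)\,|z|^{p-2}\,\nabla_H\Phi,\qquad\mathcal H=|F'|^{p-2}F'\,\big(4\Phi^{1/2}\big)^{p-2},$$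
where $\mathcal H$ is a nonvanishing $C^1$ function of $\Phi$. Since $\langle J_\ell z,z\rangle=0$, $\sum_jz_jX_j\Phi=\langle z,\nabla_z\Phi\rangle=4|z|^4-4h$. So, using (11) and (12),
$$0=\Delta_{H,p}f=16\mathcal H'\,|z|^p\Phi+\mathcal H\Big[(p-2)|z|^{p-4}(4|z|^4-4h)+|z|^{p-2}\big(4(Q+2)|z|^2-4\operatorname{tr}A\big)\Big].$$
Dividing by $4|z|^p$,
$$4\mathcal H'(\Phi)\Phi+\mathcal H(\Phi)\big[Q+p-g(z)\big]=0,\qquad g(z)=\frac{|z|^2\operatorname{tr}A+(p-2)\langle Az,z\rangle}{|z|^4}.$$

**Step 2: $g$ vanishes.** The relation says $g(z)=G(\Phi)$ on $U\times W$, with $G(t)=Q+p+4t\,\mathcal H'(t)/\mathcal H(t)$. Fix $(z_0,\sigma_0)\in U\times W$ and vary only $\sigma$. As $\nabla_\sigma\Phi\ne0$, $\Phi$ covers an open interval around $\Phi(z_0,\sigma_0)$, and on it $G=g(z_0)$. For $(z,\sigma)$ near $(z_0,\sigma_0)$ the value $\Phi(z,\sigma)$ is in this interval, so $g(z)=g(z_0)$. So $g$ is constant on an open set. It is real-analytic on $\{z\ne0\}$, which is connected since $m\ge2$, so it is constant there. It is homogeneous of degree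 $-2$, so $g\equiv0$.

**Step 3: conclude.** $g\equiv0$ means $(\operatorname{tr}A)I+(p-2)A=0$. If $p\ne2$, then $A=\lambda I$, with $\lambda\ne0$ as $A\ne0$, and $m\lambda+(p-2)\lambda=0$. So $p=2-m\le0$, a contradiction. So $p=2$, and then $\operatorname{tr}A=0$. $\blacksquare$

## 11. Two symmetric classes: statement of the classification

**Theorem 3.** Let $p=2$, and consider one of the following situations.

* (a) $V_1=V_+\oplus V_-$ as in Theorem 1, and $\Omega$ is invariant under $(z_+,z_-,\sigma)\mapsto(g_+z_+,g_-z_-,\sigma)$, $g_\pm\in O(V_\pm)$. Let $n=M+1+k$ and $D=\{(X,Y,s)\in\mathbb R^M\times\mathbb R\times\mathbb R^k:(|X|,Y,s)\in q(\Omega)\}$, where $q(z,\sigma)=(2|z_+||z_-|,\ |z_+|^2-|z_-|^2,\ 4\sigma)$.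
* (b) $\mathbb G=\mathbb H^2$ ($m=4$, $k=1$, $V_1=\mathbb C^2$, $J(\sigma)z=\sigma iz$), and $\Omega$ is invariant under $z\mapsto e^{it}z$. Let $n=4$ and $D=q(\Omega)\subset\mathbb R^4$, with $q(z,\sigma)=(|z_1|^2-|z_2|^2,\ 2z_1\bar z_2,\ 4\sigma)$.

Let $\Omega$ satisfy the hypotheses of the Problem, and assume $\partial D\in C^{2,\alpha}$. Then $D$ is a Euclidean ball. Equivalently:

* in case (a), there are $R>0$, $\eta\in\mathbb R$, $\tau\in\mathbb R^k$ with $\Omega=\{|z|^4-2\eta(|z_+|^2-|z_-|^2)+\eta^2+16|\sigma-\tau|^2<R^4\}$;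
* in case (b), there are $R>0$, $\tau\in\mathbb R$ and a trace-free Hermitian $A$ on $\mathbb C^2$, with $A^2=\eta^2I$, $\eta\ge0$, such that $\Omega=\{|z|^4-2\langle Az,z\rangle+\eta^2+16|\sigma-\tau|^2<R^4\}$.

Moreover $c=(Q-2)/R^2$. Conversely, all these sets satisfy the hypotheses of the Problem. Such a set is a $B_{R'}(0,\tau')$ if and only if $\eta=0$.

The proof makes the observation of Section 7 systematic: symmetry reduces the problem to one in $\mathbb R^n$ in which the weight $|z|$ cancels (Section 12), and the Euclidean problem is rigid (Section 13).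

## 12. Reduction to a Euclidean exterior problem

**Step 1: corresponding sets.** *This step matches closures, boundaries and exteriors of $\Omega$ and $D$.* In case (a) let $T=[0,\infty)\times\mathbb R\times\mathbb R^k$, $\theta(X,Y,s)=(|X|,Y,s)$, and $\iota(r,Y,s)=(r\mathbf e,Y,s)$ with a fixed unit vector $\mathbf e\in\mathbb R^M$. In case (b) let $T=\mathbb R^4$ and $\theta=\iota=\mathrm{id}$. Then $\theta\circ\iota=\mathrm{id}_T$. Write points of $\mathbb R^n$ as $x=(\zeta,s)$, with $\zeta=(X,Y)\in\mathbb R^{M+1}$ in (a) and $\zeta\in\mathbb R^3$ in (b). If $q(z,\sigma)=\theta(x)$, then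
$$|\zeta|=|z|^2,\qquad|x|^2=|z|^4+16|\sigma|^2=N^4;\tag{15}$$
in (a) this is $4ab+(a-b)^2=(a+b)^2$, with $a=|z_+|^2$, $b=|z_-|^2$.

The map $q:\mathbb G\to T$ is onto, and its fibers are exactly the orbits of the symmetry group $K$. In (a), $(2\sqrt{ab},a-b)=(r,Y)$ has the unique solution $a+b=\sqrt{r^2+Y^2}$, $a-b=Y$, and $a,b\geq 0$ determine the orbit. In (b), the values give $|z_1|^2$ and $|z_2|^2$, namely half of $|\zeta|\pm\zeta_1$, and the product $z_1\bar z_2$, which can be matched by a choice of phases. If two points have the same image and $z_1z_2\ne0$, write the second as $(e^{it}z_1,z_2')$; equality of the products gives $\overline{z_2'}=e^{-it}\bar z_2$, so $z_2'=e^{it}z_2$. If $z_1z_2=0$, the claim is clear.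

The map $q$ is continuous. It is closed: if $g_i$ lie in a closed set $C$ and $q(g_i)\to t$, then the $g_i$ are bounded by (15), a subsequence converges in $C$, and $t\in q(C)$. It is open: for $S$ open, $KS=q^{-1}(q(S))$ is open, and $T\setminus q(S)=q(\mathbb G\setminus KS)$ is closed. In the same way $\theta$, with fibers the orbits of $O(M)$ and $|\theta(x)|=|x|$, is continuous, closed, open and onto. For a continuous open map $\pi$ and any set $S$, $\pi^{-1}(\overline S)=\overline{\pi^{-1}(S)}$: one inclusion is continuity, and if $\pi(x)\in\overline S$, then $\pi$ of any neighborhood of $x$ is a neighborhood of $\pi(x)$ and meets $S$.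

Let $W=q(\Omega)$. By invariance $\Omega=q^{-1}(W)$, and $D=\theta^{-1}(W)$ is nonempty, bounded and open. Closures, boundaries and exteriors of $\Omega$ and $D$ are the preimages under $q$ and $\theta$ of those of $W$ in $T$. In particular every point of $\partial D$ is a limit of points of
$$E=\mathbb R^n\setminus\overline D .$$
As $\partial D$ is a $C^{2,\alpha}$ hypersurface, near each of its points it has two sides, each contained in $D$ or in $E$. They are not both in $D$, by what was just said, and not both in $E$, since the point is in $\overline D$. So $D$ lies locally on one side of $\partial D$. Put $\hat q=\iota\circ q:\mathbb G\to\mathbb R^n$, a locally Lipschitz map. Since $\theta\circ\hat q=q$, $\hat q^{-1}$ carries $D,\partial D,E$ to $\Omega,\partial\Omega,\mathbb G\setminus\overline\Omega$.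

**Step 2: transfer of harmonic functions.** *This step extends (9) to case (a).*

**Lemma C.** Let $u$ be harmonic on an open set $G\subset\mathbb R^n$; in case (a) let $G$ and $u$ be invariant under $O(M)$ acting on $X$. Then $f=u\circ\hat q$ is smooth on $\hat q^{-1}(G)$, and (9) holds there, with $\nabla u$ and $\Delta u$ taken at $\hat q(z,\sigma)$. In particular $\Delta_Hf=0$.

*Proof.* Case (b) is Lemma B. In case (a) we first show that near each point of $G$, $u=\varphi(|X|^2,Y,s)$ with $\varphi$ smooth near the corresponding point. Where $X\ne0$, take $\varphi(\xi,Y,s)=u(\sqrt\xi\,\mathbf e,Y,s)$. Near $(0,Y_0,s_0)$, the harmonic function $u$ is real-analytic, so $u(r\mathbf e,Y,s)$ is a convergent power series in $r,Y-Y_0,s-s_0$. By invariance it is even in $r$, so only even powers of $r$ occur, and it is a convergent power series $\varphi$ in $r^2,Y-Y_0,s-s_0$. Consequently $f=\varphi(\xi,Y,4\sigma)$ locally, with the polynomials $\xi=4ab$, $Y=a-b$ in $z$. So $f$ is smooth.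

Direct computation gives
$$\nabla_zY=2(z_+,-z_-),\quad|\nabla_zY|^2=4|z|^2,\quad\Delta_zY=2M-2M=0,$$
$$\nabla_z\xi=8(bz_+,az_-),\quad|\nabla_z\xi|^2=64ab(a+b)=4|z|^2\cdot4\xi,\quad\Delta_z\xi=8M(a+b)=4|z|^2\cdot2M,$$
$$\nabla_zY\cdot\nabla_z\xi=16(ab-ab)=0 .$$
In $\mathbb R^n$, with $\xi=|X|^2$: $|\nabla Y|^2=1$, $\Delta Y=0$, $|\nabla\xi|^2=4\xi$, $\Delta\xi=2M$, $\nabla Y\cdot\nabla\xi=0$. Every entry upstairs is $4|z|^2$ times the entry downstairs. As in Lemma B, $s=4\sigma$ gives the same factor $4|z|^2$ for the $\sigma$-terms. Finally, $\nabla_zf$ is a combination of $(bz_+,az_-)$ and $(z_+,-z_-)$, while $J_\ell z=(J_\ell z_+,J_\ell z_-)$ with $\langle J_\ell z_\pm,z_\pm\rangle=0$. So $\langle J_\ell z,\nabla_zf\rangle=0$, the last terms of (2) and (3) vanish, and the chain rule gives (9). $\square$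

**Step 3: the potential of $\Omega$ is a Euclidean potential.** In both cases
$$Q-2=2(n-2):\tag{16}$$
in (a) both sides are $2M+2k-2$, in (b) both are $4$. Note that $n\ge4$. We recall the textbook facts. As $\partial D\in C^{2,\alpha}$, there is a unique $u\in C^{2,\alpha}(\overline E)$ (locally up to $\partial D$) with $\Delta u=0$ in $E$, $u=1$ on $\partial D$, $u\to0$ at infinity. It satisfies $0<u\le1$, $u\equiv1$ on bounded components of $E$, $u=O(|x|^{2-n})$ and $|\nabla u|=O(|x|^{1-n})$. In case (a), $u$ composed with a rotation of $X$ is again a solution, so by uniqueness $u$ is invariant under $O(M)$.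

Extend $u$ by $1$ to $\bar u$ on $\mathbb R^n$. It is locally Lipschitz: on a ball where $|\nabla u|\le L$, if the segment between two points stays in $E$, the values differ by at most $L$ times the distance. If it meets $\overline D$, compare each endpoint lying in $E$ with the first point of $\overline D$ reached from it, which is on $\partial D$, where $u=1$. So $\bar f=\bar u\circ\hat q$ is locally Lipschitz with values in $(0,1]$ and equals $1$ on $\overline\Omega$. By Lemma C it is smooth with $\Delta_H\bar f=0$ off $\overline\Omega$. By (15) and (16), $\bar f=O(N^{2(2-n)})=O(N^{2-Q})$ and $|\nabla_H\bar f|=2|z||\nabla u|=O(N\cdot N^{2(1-n)})=O(N^{1-Q})$. Lemma A gives $f=u\circ\hat q$ outside $\overline\Omega$.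

**Step 4: the weight cancels.** Let $x=(\zeta,s)\in\partial D$ with $\zeta\ne0$, and choose $y\in\partial\Omega$ with $q(y)=\theta(x)$. Then $\hat q(y)=\iota(\theta(x))$ is $x$ up to a rotation of $X$, so $|\nabla u|$ is the same at both. By (9) and $u\in C^1(\overline E)$, $|\nabla_Hf|\to2|z_y||\nabla u(x)|$ at $y$. Hypothesis (6) says that this is $c|z_y|$, and $|z_y|^2=|\zeta|\ne0$. So
$$|\nabla u(x)|=\kappa:=\frac c2 .$$
The exceptional set $\{\zeta=0\}$ is a subspace of dimension $k<n-1$, so it contains no open piece of the hypersurface $\partial D$. By continuity $|\nabla u|=\kappa$ on all of $\partial D$.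

**Step 5: $E$ is connected.** On a bounded component of $E$, $u\equiv1$, so $\nabla u=0$ there and at its boundary points, which lie in $\partial D$ and near which $E$ is a single side. This contradicts $|\nabla u|=\kappa>0$. The unbounded component is unique, because $D$ is bounded. So $E$ is connected.

## 13. Rigidity of the Euclidean exterior problem

**Lemma D.** Let $n\ge3$, let $D\subset\mathbb R^n$ be bounded, open and nonempty with $\partial D\in C^{2,\alpha}$ (and $D$ locally on one side), let $E=\mathbb R^n\setminus\overline D$ be connected, and let $u$ be its capacitary potential as above. If $|\nabla u|=\kappa>0$ on $\partial D$, then $D$ is a ball of radius $(n-2)/\kappa$.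

*Proof.* Let $\nu$ be the unit normal pointing out of $D$. Since $u=1$ on $\partial D$ and $u\le1$ in $E$, $\nabla u=u_\nu\nu$ with $u_\nu=-\kappa$ on $\partial D$. Let $\kappa_i$ be the principal curvatures and $H$ the normalized mean curvature, positive for spheres, and let $\omega_n=|B_1|$ be the volume of the Euclidean unit ball.

**Step 1: behavior at infinity.** The Kelvin transform $u^*(x)=|x|^{2-n}u(x/|x|^2)$ is positive and harmonic near $0$, off $0$, and is $o(|x|^{2-n})$ there, because $u\to0$ at infinity. So the singularity is removable, and $\gamma:=u^*(0)>0$ by the mean value property. From $u(x)=|x|^{2-n}u^*(x/|x|^2)$, as $x\to\infty$,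
$$u=\gamma|x|^{2-n}\big(1+O(|x|^{-1})\big),\qquad\nabla u=-(n-2)\gamma|x|^{-n}x+O(|x|^{-n}).$$

**Step 2: two integral identities.** *They express $\gamma$ and $|\partial D|$ through $\kappa$ and $|D|$.* The flux of $\nabla u$ through $\partial D$ equals that through large spheres:
$$\kappa\,|\partial D|=(n-2)\,n\omega_n\,\gamma .\tag{17}$$
Next, the field
$$Z=(x\cdot\nabla u)\nabla u-\tfrac12|\nabla u|^2x+\tfrac{n-2}2u\nabla u$$
is divergence free in $E$. The three terms contribute $|\nabla u|^2+\frac12x\cdot\nabla|\nabla u|^2$, then $-\frac n2|\nabla u|^2-\frac12x\cdot\nabla|\nabla u|^2$, then $\frac{n-2}2|\nabla u|^2$, with sum $0$. On $|x|=r$, $|Z|=O(r^{3-2n})$, so its flux is $O(r^{2-n})\to0$. On $\partial D$, $Z\cdot\nu=\kappa^2x\cdot\nu-\frac12\kappa^2x\cdot\nu-\frac{n-2}2\kappa$. So $\frac12\kappa^2\int_{\partial D}x\cdot\nu=\frac{n-2}2\kappa|\partial D|$, and since $\int_{\partial D}x\cdot\nu=n|D|$,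
$$\kappa\,n|D|=(n-2)|\partial D| .\tag{18}$$

**Step 3: a function $P$ that satisfies a maximum principle.** Put $v=u^{-2/(n-2)}$, so $u=v^{-(n-2)/2}$, and $\Delta u=0$ becomes $v\Delta v=\frac n2|\nabla v|^2$. Let
$$P=\frac{|\nabla v|^2}v,\qquad\text{so}\qquad\Delta v=\frac n2P .$$
Apply $\Delta$ to $Pv=|\nabla v|^2$. The left side is $v\Delta P+2\nabla P\cdot\nabla v+P\Delta v$. The right side is $2|D^2v|^2+2\nabla v\cdot\nabla\Delta v=2|D^2v|^2+n\nabla v\cdot\nabla P$. As $P\Delta v=\frac2n(\Delta v)^2$,
$$v\Delta P-(n-2)\nabla v\cdot\nabla P=2\Big(|D^2v|^2-\tfrac1n(\Delta v)^2\Big)\ge0,\tag{19}$$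
the inequality being Cauchy–Schwarz for the eigenvalues of $D^2v$. In terms of $u$,
$$P=\frac4{(n-2)^2}\,|\nabla u|^2\,u^{-\frac{2(n-1)}{n-2}}\in C^1(\overline E).$$
So $P=P_\partial:=\frac{4\kappa^2}{(n-2)^2}$ on $\partial D$, and by Step 1 $P\to P_\infty:=4\gamma^{-2/(n-2)}$ at infinity.

**Step 4: $P_\infty\le P_\partial$.** Write $|D|=\omega_n\rho^n$. By (18), $|\partial D|=\frac{\kappa n\omega_n\rho^n}{n-2}$. The isoperimetric inequality $|\partial D|\ge n\omega_n\rho^{n-1}$ gives $\kappa\rho\ge n-2$, and (17) gives $\gamma=\frac{\kappa^2\rho^n}{(n-2)^2}$. So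
$$P_\infty\le P_\partial\iff\gamma^{-1}\le\Big(\frac\kappa{n-2}\Big)^{n-2}\iff(n-2)^n\le(\kappa\rho)^n,$$
which holds.

**Step 5: a lower bound for $H$.** By (19) and the maximum principle on $E\cap B_r$, with $r\to\infty$ (note $v\ge1$), $P\le P_\partial$ in $E$. As $\nu$ points into $E$, $\partial_\nu P\le0$ on $\partial D$. To compute $\partial_\nu P$, let $\alpha$ be a curve in $\partial D$ with $\alpha'=e$ a unit vector at the given point. Differentiating $u(\alpha)=1$ twice, $D^2u(e,e)+u_\nu\langle\nu,\alpha''\rangle=0$, and $\langle\nu,\alpha''\rangle=-\langle D_e\nu,e\rangle$. So $D^2u(e,e)=u_\nu\langle D_e\nu,e\rangle$, and summing over tangent directions, $0=\Delta u=u_{\nu\nu}+(n-1)Hu_\nu$, that is, $u_{\nu\nu}=(n-1)H\kappa$. Also $\partial_\nu|\nabla u|^2=2u_\nu u_{\nu\nu}$. Hence on $\partial D$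
$$\tfrac{(n-2)^2}4\,\partial_\nu P=-2(n-1)\kappa^2H+\tfrac{2(n-1)}{n-2}\kappa^3\le0,\qquad\text{i.e.}\qquad H\ge\frac\kappa{n-2}>0.\tag{20}$$

**Step 6: the Heintze–Karcher inequality $\int_{\partial D}\frac1H\ge n|D|$.** *It goes in the opposite direction to (20).* Let $x\in D$ have nearest boundary point $p'$ at distance $t$. Then $x=p'-t\nu(p')$. For a curve $\alpha$ in $\partial D$ through $p'$ with unit velocity $e$ there, $\frac12|\alpha-x|^2$ has a minimum at $p'$, so its second derivative is $\ge0$: $1+t\langle\nu,\alpha''\rangle=1-t\langle D_e\nu,e\rangle\ge0$. So $t\kappa_i(p')\le1$ for all $i$. Since $\kappa_{\max}\ge H>0$, $t\le1/\kappa_{\max}(p')\le1/H(p')$. So $D$ is covered by the image of $\{(p',t):0<t\le1/\kappa_{\max}(p')\}$ under the $C^1$ map $(p',t)\mapsto p'-t\nu(p')$, whose Jacobian there is $\prod_i(1-t\kappa_i)\ge0$. By the area formula and the AM–GM inequality,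
$$|D|\le\int_{\partial D}\int_0^{1/\kappa_{\max}}\prod_i(1-t\kappa_i)\,dt\le\int_{\partial D}\int_0^{1/H}(1-tH)^{n-1}dt=\int_{\partial D}\frac1{nH}.$$

**Step 7: equality everywhere.** By Step 6, (20) and (18),
$$n|D|\le\int_{\partial D}\frac1H\le\frac{(n-2)|\partial D|}\kappa=n|D| .$$
So $H\equiv\frac\kappa{n-2}$, and by (20) $\partial_\nu P=0$ on $\partial D$. If $P$ were not constant on the connected set $E$, the strong maximum principle would give $P<P_\partial$ in $E$, and Hopf's lemma (which applies as $\partial D\in C^2$) would give $\partial_\nu P<0$. So $P\equiv P_\partial>0$. Now the right side of (19) is $0$, and equality in Cauchy–Schwarz gives $D^2v=\frac{\Delta v}nI=\frac P2I$. As $E$ is connected, $v=\frac P4|x-x_0|^2+b$ for some $x_0$ and $b$. Inserting in $|\nabla v|^2=Pv$ gives $b=0$. Since $v=1$ on $\partial D$, $\partial D$ lies in the sphere $|x-x_0|=2/\sqrt P=(n-2)/\kappa$. It is a compact hypersurface, hence open and closed in this connected sphere, hence equal to it. A bounded nonempty open set with this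 boundary is the ball. $\square$

## 14. From Euclidean balls back to the group

*Proof of Theorem 3, conclusion.* By Section 12, $D$ satisfies the hypotheses of Lemma D with $\kappa=c/2$. So $D$ is the Euclidean ball of some center $x_0$ and of radius
$$R^2:=\frac{n-2}\kappa=\frac{2(n-2)}c=\frac{Q-2}c,$$
by (16). So $c=(Q-2)/R^2$. It remains to read off $\Omega=\hat q^{-1}(D)$.

**Case (a).** $D$ is invariant under rotations of $X$, so $x_0=(0,\eta,4\tau)$, and $\Omega$ is given by $|X|^2+(Y-\eta)^2+|s-4\tau|^2<R^4$ with $|X|=2|z_+||z_-|$. As $|X|^2+Y^2=|z|^4$, this is the asserted formula.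

**Case (b).** Let $x_0=(\zeta_0,4\tau)$. Then $\Omega=\{|z|^4-2\langle\zeta,\zeta_0\rangle+|\zeta_0|^2+16(\sigma-\tau)^2<R^4\}$, and $\langle\zeta,\zeta_0\rangle=\langle Az,z\rangle$ with $A=\sum_i\zeta_{0,i}A_i$. This $A$ is Hermitian and trace-free, and $A^2=|\zeta_0|^2I$ by the anticommutation relations of Section 7. So the formula holds with $\eta=|\zeta_0|$.

Conversely, every set in the two lists arises from a ball $D$ in this way, since each trace-free Hermitian $A$ is a real combination of $A_1,A_2,A_3$. So, for sets $\Omega$ as in the theorem, the statement that $D$ is a ball and the explicit formulas are equivalent.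

**These sets satisfy the hypotheses.** Let $\eta\ne0$. Then the set is one of Theorem 1 with parameter $|\eta|$. In (a) use the splitting $V_\pm$, with $V_+$ and $V_-$ interchanged if $\eta<0$. In (b) use the eigenspaces of $A$ for $\pm\eta$: they are orthogonal complex lines, hence $J$-invariant of equal dimension. By Theorem 1, all hypotheses of the Problem hold, and the set is not a $B_{R'}(0,\tau')$. Let $\eta=0$. Then the set is $B_R(0,\tau)$. It is connected, being star-shaped under the dilations about $(0,\tau)$. Its boundary points are limits of exterior points, since $|z|^4+16|\sigma-\tau|^2$ increases strictly along these dilations. Condition (6) for it is (5) with $p=2$ after left-translation by $(0,\tau)$, which does not change $|z|$. $\blacksquare$
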